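# Local systems on curves over finite fields that do not come from abelian varieties

## 1. Weil numbers and curves of genus at most one

Let $\mathbb F_q$ be a finite field of characteristic $p$, let $\ell\ne p$ be a prime, and let $X/\mathbb F_q$ be a smooth geometrically connected curve. Take a smooth proper family over $X$ and look at the $\ell$-adic cohomology of its fibers. Here is a first guess about what one sees: *over a finite field it can all be manufactured, by linear algebra, from $H^1$ of abelian schemes over $X$*. We make the guess precise and test it on the simplest cases. It survives several of them, including all semisimple systems over projective curves of genus $0$ and $1$. After that it fails, and the rest of the lecture shows how.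

The question comes from Paul Brommer-Wierig and Yeuk Hay Joshua Lam, "Local systems which do not come from abelian varieties", arXiv:2408.02475 (2024). It is known that for every smooth projective curve $C/\mathbb F_q$ there are a finite set of points $S\subseteq C$ and a local system of geometric origin on $C\setminus S$ that does not come from a family of abelian varieties over $C\setminus S$. The question is whether such a system exists on every smooth curve $X$ of negative Euler characteristic, and in particular whether one can do without removing points.

**Definition 1 (local systems).** A *local system* on a geometrically connected scheme $X$ of finite type over $\mathbb F_q$ is a lisse $\overline{\mathbb Q}_\ell$-sheaf, that is, a continuous finite-dimensional representation of $\pi_1(X)$ (étale, with some base point) over $\overline{\mathbb Q}_\ell$. If $f\colon Y\to X$ is smooth and proper, all $R^if_*\overline{\mathbb Q}_\ell$ are local systems.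

**Definition 2 (geometric origin).** A local system is *of geometric origin* if it is obtained from local systems $R^if_*\overline{\mathbb Q}_\ell$, with $f$ smooth and proper over $X$, by duals, direct sums, tensor products, subobjects and quotients.

**Definition 3 (coming from abelian varieties).** A local system $\mathbb L$ on $X$ *comes from a family of abelian varieties* (or *from an abelian scheme over $X$*) if there is an abelian scheme $g\colon A\to X$ such that $\mathbb L$ lies in $\langle R^1g_*\overline{\mathbb Q}_\ell\rangle$, the category generated by $R^1g_*\overline{\mathbb Q}_\ell$ under duals, direct sums, tensor products and subquotients.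

For example, if $E_0/\mathbb F_q$ is an elliptic curve, then $\wedge^2H^1(E_0)=\overline{\mathbb Q}_\ell(-1)$, so all Tate twists come from the constant abelian scheme $E_0\times X$. If $g$ is an abelian scheme, $R^ig_*\overline{\mathbb Q}_\ell=\wedge^iR^1g_*\overline{\mathbb Q}_\ell$ comes from it. If $f$ is a family of smooth projective curves with geometrically connected fibers, $R^1f_*\overline{\mathbb Q}_\ell$ is the $R^1$ of the relative Jacobian, and $R^2f_*\overline{\mathbb Q}_\ell=\overline{\mathbb Q}_\ell(-1)$. So the guess is right for families of curves and of abelian varieties.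

**Conventions.** Frobenii are geometric. For a closed point $x$, $k(x)$ is its residue field, $q_x=|k(x)|$, and $\mathrm{Frob}_x$ is its Frobenius class in $\pi_1$. By Chebotarev these classes are dense in $\pi_1(X)$ when $X$ is normal. A bar denotes base change to $\overline{\mathbb F}_q$. We fix $\overline{\mathbb Q}\subset\overline{\mathbb Q}_\ell$. "Enlarge $\mathbb F_q$" means: replace it by a finite extension $\mathbb F_{q^n}$ and all schemes by their base changes. Since $X\otimes\mathbb F_{q^n}\to X$ is finite étale, this just adds one more finite étale map to a tower.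

**Definition 4 (geometric monodromy).** $G_{\rm geo}(\mathbb L)$ is the Zariski closure of the image of $\pi_1(\overline X)$ in $GL(\mathbb L_{\bar x})$.

If $\mathbb L$ becomes constant on a finite étale cover of $\overline X$, then $G_{\rm geo}(\mathbb L)$ is finite. We quote from Deligne's Weil II:

**Fact (Purity).** If $f$ is smooth and proper and $\mathcal F$ is lisse and pure of weight $w$, then $R^if_*\mathcal F$ is pure of weight $w+i$. A pure lisse sheaf on a normal scheme is geometrically semisimple (3.4.1), and then the identity component $G_{\rm geo}^\circ$ is a semisimple group (1.3.9).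

**A single Frobenius number.** The next test of the guess is a constant local system, that is, a representation of $\mathrm{Gal}(\overline{\mathbb F}_q/\mathbb F_q)$.

**Lemma 1.** Let $\alpha\in\overline{\mathbb Q}$ and $w\in\mathbb Z$ be such that $|\iota(\alpha)|=q^{w/2}$ for every complex embedding $\iota$, and such that $q^n\alpha$ is an algebraic integer for some $n\ge0$. There are an $N\ge1$ and an abelian variety over $\mathbb F_{q''}$, $q''=q^{2N}$, from whose $H^1$ the character $\mathrm{Frob}\mapsto\alpha^{2N}$ of $\mathrm{Gal}(\overline{\mathbb F}_q/\mathbb F_{q''})$ is obtained by tensor operations and subquotients.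

*Proof.* Choose $N\ge1$ with $N\ge w+2n$ and $N\equiv w\bmod 2$, and put $\beta=q^{N-w}\alpha^2=q^{N-w-2n}(q^n\alpha)^2$. This is an algebraic integer all of whose archimedean absolute values are $q^{N}=\sqrt{q''}$, so it is a Weil $q''$-number of weight $1$. By Honda–Tate, $\beta$ is a Frobenius eigenvalue on $H^1$ of an abelian variety $A_0$ over $\mathbb F_{q''}$. Moreover
$$\alpha^{2N}=(\beta q^{w-N})^N=\beta^N\,(q'')^{(w-N)/2},$$
with an integral exponent $(w-N)/2$. The character with value $\beta$ is a subquotient of $H^1(A_0)$. The one with value $q''$, namely $\overline{\mathbb Q}_\ell(-1)$, is a quotient of $H^1(A_0)\otimes H^1(A_0)$ by a polarization. Tensor powers and duals give $\alpha^{2N}$. $\square$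

For instance, for $q=5$, $\alpha=3+4i$ has weight $w=2$; with $n=0$ and $N=2$ we get $\beta=(3+4i)^2=-7+24i$, of absolute value $25=\sqrt{5^4}$, and $\alpha^4=\beta^2$.

**Genus zero and one.** Here is the case where the guess is a theorem.

**Theorem 2.** If $X$ is projective of genus $\le1$, every semisimple local system of geometric origin on $X$ comes from an abelian scheme over $X$.

*Proof.* **Step 1: reduction to a pure irreducible system.** If $\mathbb L=\bigoplus\mathbb L_i$ and $\mathbb L_i$ comes from $A_i$, then $\mathbb L$ comes from $\prod A_i$, whose $R^1$ is the direct sum. So let $\mathbb L$ be irreducible. It is a subquotient of a direct sum of tensor products of sheaves $R^if_*\overline{\mathbb Q}_\ell$ and their duals. By Poincaré duality and Künneth such tensor products are direct summands of direct sums of sheaves $R^mh_*\overline{\mathbb Q}_\ell(n)$, with $h$ smooth and proper. An irreducible $\mathbb L$ is then a subquotient of one such sheaf, hence pure.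

**Step 2: the geometric monodromy is finite.** By purity $G_{\rm geo}^\circ$ is semisimple. But $\pi_1(\overline X)$ is trivial in genus $0$ and abelian in genus $1$, so $G_{\rm geo}$ is commutative. A connected commutative semisimple group is trivial, so $G_{\rm geo}$ is finite.

**Step 3: after a finite étale cover, $\mathbb L$ is a sum of Weil numbers.** The kernel of $\pi_1(\overline X)\to G_{\rm geo}$ is open, so it contains $W\cap\pi_1(\overline X)$ for some open subgroup $W\subset\pi_1(X)$. Let $X'\to X$ be the connected cover belonging to $W$, geometrically connected over $\mathbb F_{q'}$. On $X'$ the system is geometrically constant. It is also semisimple there, because restriction to a subgroup of finite index preserves semisimplicity in characteristic $0$. So $\mathbb L|_{X'}$ is a sum of characters $\alpha^{\deg}$. At a closed point of degree $d$ the number $\alpha^d$ is a Frobenius eigenvalue on $H^m(\cdot)(n)$ of a smooth proper variety; so $\alpha$ has all archimedean absolute values $q'^{w/2}$ with $w\in\mathbb Z$, and $q'^{n'}\alpha$ is an algebraic integer for some $n'$. Apply Lemma 1 to each of the finitely many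 $\alpha$, pass to a common finite extension of the fields $\mathbb F_{q''}$, and take the product of the abelian varieties. This gives a connected finite étale $\mathsf p\colon X''\to X$ and a constant abelian scheme $A'\to X''$ from which $\mathsf p^*\mathbb L$ comes.

**Step 4: descent from $X''$ to $X$.** Let $E_0/\mathbb F_q$ be an elliptic curve and put
$$\mathcal A=\mathrm{Res}_{X''/X}(A')\times_X\mathrm{Res}_{X''/X}(E_0\times X'')\times_X(E_0\times X).$$
Weil restriction along a finite étale map preserves abelian schemes, and the $R^1$ of the restriction is $\mathsf p_*$ of the $R^1$; both are checked étale locally on $X$, where the restriction is a product. Let $\mathbb V$ be the $R^1$ of $\mathcal A$. The diagonal is a component of $X''\times_XX''$, so $A'$ is a direct factor of $\mathsf p^*\mathrm{Res}_{X''/X}A'$. Hence the $R^1$ of $A'$ is a direct summand of $\mathsf p^*\mathbb V$, and $\mathsf p^*\mathbb L$ is a subquotient of $\mathsf p^*\mathcal T(\mathbb V)$ for a direct sum $\mathcal T(\mathbb V)$ of sheaves $\mathbb V^{\otimes a}\otimes\mathbb V^{\vee\otimes b}$. Also $H^1(E_0)\otimes\mathsf p_*\overline{\mathbb Q}_\ell$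 and $H^1(E_0)$ are direct summands of $\mathbb V$, and $\mathsf p_*\overline{\mathbb Q}_\ell$ is a quotient of $H^1(E_0)^\vee\otimes H^1(E_0)\otimes\mathsf p_*\overline{\mathbb Q}_\ell$; so $\mathsf p_*\overline{\mathbb Q}_\ell\in\langle\mathbb V\rangle$. Finally $\mathbb L\subset\mathsf p_*\mathsf p^*\mathbb L$, and $\mathsf p_*\mathsf p^*\mathbb L$ is a subquotient of $\mathsf p_*\mathsf p^*\mathcal T(\mathbb V)=\mathcal T(\mathbb V)\otimes\mathsf p_*\overline{\mathbb Q}_\ell\in\langle\mathbb V\rangle$. $\square$

The engine was that $\pi_1(\overline X)$ is abelian. On all other curves the guess is wrong, and no point has to be removed: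

**Theorem 1.** Let $X/\mathbb F_q$ be a smooth geometrically connected curve that is affine, or projective of genus $\ge 2$ (in particular any $X$ with $\chi(X)<0$). There are a smooth proper $F\colon\mathcal S\to X$ and a direct summand $\mathbb L$ of some $R^iF_*\overline{\mathbb Q}_\ell$ which does not come from a family of abelian varieties over $X$. Moreover, for every dominant $T\to X$ with $T$ connected, normal and of finite type over $\mathbb F_q$, the pullback $\mathbb L|_T$ does not come from an abelian scheme over $T$.

## 2. Frobenius slopes on the Lie algebra of the monodromy group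

How can one ever show that a system does *not* come from an abelian scheme? We need a trace that abelian schemes leave on everything they generate.

**Definition 5 (slopes).** Let $v\mid p$ be a place of $\overline{\mathbb Q}$, normalized by $v(p)=1$. The *$v$-slope* of an algebraic Frobenius eigenvalue $\alpha\neq 0$ at a closed point $x$ is $v(\alpha)/v(q_x)$. It does not change when the residue field is extended.

On $H^1$ of an ordinary elliptic curve the slopes are $0,1$; on a supersingular one they are $1/2,1/2$. On $H^1$ of any abelian variety over $k(x)$ the eigenvalues $\alpha$ and the numbers $q_x/\alpha$ are algebraic integers, so the slopes lie in $[0,1]$.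

The naive criterion "slopes outside $[0,1]$" is useless, as tensor products spread slopes. If $\mathbb V$ is the $R^1$ of a family of elliptic curves, $\mathrm{Sym}^2\mathbb V$ has slopes $0,1,2$ at ordinary points. But $\mathrm{Sym}^2\mathbb V$ carries a quadratic form preserved by geometric monodromy, so its monodromy group is far from $SL_3$. The right place to look is the Lie algebra of the monodromy group: on it, tensor constructions spread nothing.

**Proposition 3.** Let $T$ be normal, of finite type and geometrically connected over a finite field. Let $\mathbb L$ be a local system of rank $n$ on $T$ with $G_{\rm geo}(\mathbb L)\supseteq SL_n$ and algebraic Frobenius eigenvalues. If at some closed point $t$ and for some $v\mid p$ two eigenvalues of $\mathrm{Frob}_t$ on $\mathbb L$ have $v$-slopes differing by more than $1$, then $\mathbb L$ does not come from an abelian scheme over $T$.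

*Proof.* Suppose $\mathbb L\in\langle\mathbb V\rangle$ with $\mathbb V=R^1g_*\overline{\mathbb Q}_\ell$. Let $\mathcal H\supseteq\mathcal H^{\rm geo}$ be the Zariski closures of the images of $\pi_1(T)$ and $\pi_1(\overline T)$ on $\mathbb V$, with base point over $t$. A subspace of a tensor construction stable under $\pi_1(T)$ is stable under $\mathcal H$, so $\mathbb L$ is given by an algebraic representation $\rho$ of $\mathcal H$. Images of algebraic groups are closed, so $\rho(\mathcal H^{\rm geo})=G_{\rm geo}(\mathbb L)$. Therefore
$$\mathrm{Lie}\,\mathcal H^{\rm geo}\longrightarrow\mathrm{Lie}\,G_{\rm geo}(\mathbb L)\supseteq\mathfrak{sl}_n$$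
is surjective, and it is equivariant for $\mathrm{Ad}(\mathrm{Frob}_t)$, since $\mathcal H^{\rm geo}$ is normal in $\mathcal H$. On $\mathrm{Lie}\,\mathcal H^{\rm geo}\subset\mathrm{End}(\mathbb V_t)$ the eigenvalues of $\mathrm{Ad}(\mathrm{Frob}_t)$ are quotients $\alpha/\beta$ of Frobenius eigenvalues on $H^1$ of an abelian variety over $k(t)$; their slopes lie in $[-1,1]$. But if $\gamma_1,\dots,\gamma_n$ are the eigenvalues on $\mathbb L_t$, all $\gamma_i/\gamma_j$ with $i\ne j$ occur on $\mathfrak{sl}_n$, hence on $\mathrm{Lie}\,\mathcal H^{\rm geo}$. This contradicts the hypothesis on slopes. $\square$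

**What has to be built, and what fails.** We need a smooth proper family over the *whole* of $X$, with monodromy containing the full $SL$, and with two slopes more than $1$ apart. A sensible first try is a Lefschetz pencil of higher-dimensional varieties, pulled back to $X$. Over a projective $X$ this runs into the singular fibers. A local monodromy of infinite order survives on every finite cover, and a ramified cover is of no use for getting back to $X$: the direct image of a lisse sheaf under a ramified finite map is not lisse, because its stalks drop in dimension at branch points. So over a projective base we want families that never degenerate and are built from finite *étale* covers of $X$. Kodaira–Parshin families of curves are of this kind.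

But one family of curves is not enough: every piece $V$ of its $R^1$ comes from the Jacobian, with slopes in $[0,1]$, and all tensor constructions on $V$ stay in $\langle V\rangle$. The way out is to use two Kodaira–Parshin families, one on top of the other. From the first take a tensor construction $M=S_\lambda(V)$ with widely spread slopes. Then form $H^1$ of a curve *with coefficients in $M$*, as the curve varies in a second Kodaira–Parshin family. Taking cohomology creates a new monodromy group, which we show to contain $SL$ (Sections 3–7). It remains to see that the wide slopes of $M$ survive in that $H^1$. This is a genuine problem, and its solution (Sections 8–11) is that on a projective base the Newton polygon of $V$ is forced to jump at some point, and each jump contributes an eigenvalue.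

## 3. Cyclic covers branched along a correspondence

**The prime $r$.** Let $r$ be an odd prime divisor of $p^2+1$. It exists: for odd $p$ we have $p^2+1\equiv2\bmod8$ and $p^2+1>2$; for $p=2$ we have $p^2+1=5$. As $p^2\equiv-1\bmod r$, the order of $p$ modulo $r$ is $4$. So $r\equiv1\bmod 4$, $r\ge5$ and $r\ne p$. The group $(\mathbb Z/r^m)^*$ is cyclic and $p$ has even order in it, and $-1$ is the only element of order $2$. So $-1\in\langle p\rangle\subset(\mathbb Z/r^m)^*$ for every $m\ge1$. (Example: $p=3$, $r=5$.) That $r\ge5$ is used in Sections 4 and 6, the statement about $-1$ in Section 8.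

**The covering data.** We want a family of cyclic covers of curves whose branch points move. On $X\times X$ one would like an $r$-fold cyclic cover branched along the diagonal. This needs an $r$-th root of $\mathcal O(\Delta)$, and there is none, since $\mathcal O(\Delta)$ has degree $1$ on each $\{x\}\times X$. The cure is to replace the second factor by an étale cover of degree $r$, so that the degree becomes $r$, and the first factor by an étale cover over which a root can be chosen.

**Lemma 4.** Let $X/\mathbb F_q$ be smooth projective geometrically connected of genus $\ge2$. After enlarging $\mathbb F_q$ there are: a geometrically connected cyclic étale cover $c\colon Y\to X$ of degree $r$ with group $\langle\sigma\rangle$; a geometrically connected finite étale $\pi\colon B\to X$; and, with $\Gamma:=B\times_XY=\{\pi(b)=c(y)\}\subset B\times Y$ (a smooth divisor, finite étale over $B$ and over $Y$), a line bundle $\mathcal L$ on $B\times Y$ with $\mathcal L^{\otimes r}\cong\mathcal O(\Gamma)$.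

*Proof.* $Y$ exists since $H^1(\overline X,\mathbb Z/r)\ne0$. The divisor $\Gamma$ is the preimage of the diagonal under the étale map $\pi\times c\colon B\times Y\to X\times X$, so it is smooth; it is a base change of $c$ and of $\pi$, so it is finite étale over both factors. This holds for any $\pi$.

Pull back the finite étale map $[r]\colon\mathrm{Pic}^1_Y\to\mathrm{Pic}^r_Y$ along $X\to\mathrm{Pic}^r_Y$, $x\mapsto\mathcal O(c^{-1}(x))$, and let $B_1$ be a geometric component, defined after enlarging $\mathbb F_q$. A point of $B_1$ over $x$ is an $r$-th root of $\mathcal O(c^{-1}(x))$. Enlarge $\mathbb F_q$ so that $Y$ has a rational point; then a Poincaré bundle exists and gives $\mathcal L_1$ on $B_1\times Y$ such that $\mathcal L_1^{r}\otimes\mathcal O(-\Gamma_1)$, with $\Gamma_1=B_1\times_XY$, is trivial on each fiber over $B_1$. By seesaw it equals $pr_B^*\mathcal T$ for a line bundle $\mathcal T$ on $B_1$. To remove $\mathcal T$, let $B\to B_1$ be a geometrically connected étale cover of degree $r$. The pullback of $\mathcal T$ to $B$ has degree divisible by $r$, so over $\overline{\mathbb F}_q$ it is an $r$-th power $\mathcal A^r$,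 because $\mathrm{Pic}^0$ is divisible. Put $\mathcal L=\mathcal L_1|_{B\times Y}\otimes pr_B^*\mathcal A^{-1}$. Everything is defined over a finite extension. $\square$

**The family of curves and the sheaf $\mathcal K$.** Assume $\mu_r\subset\mathbb F_q$. Let $s$ be a section of $\mathcal L^r$ with divisor $\Gamma$ and let
$$Z=\{t\in\mathcal L: t^r=s\}\xrightarrow{\ \mathsf q\ }B\times Y .$$
As $\Gamma$ is étale over $B$, a local equation $u$ of $\Gamma$ is a relative coordinate of $B\times Y$ over $B$. Locally $Z$ is $t^r=u$, so $t$ is a relative coordinate on $Z$, and $Z\to B$ is smooth and projective. Fix a faithful character $\varepsilon$ of $\mu_r$. As $\mathsf q$ is totally ramified over $\Gamma$, the group $\mu_r$ acts trivially on the stalks of $\mathsf q_*\overline{\mathbb Q}_\ell$ there; so the $\varepsilon$-part is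
$$(\mathsf q_*\overline{\mathbb Q}_\ell)^\varepsilon=j_!\mathcal K,\qquad j\colon B\times Y\setminus\Gamma\hookrightarrow B\times Y,$$
with $\mathcal K$ lisse of rank $1$ and order $r$. Since $\Gamma$ is étale over *both* factors, $u$ restricts to a uniformizer on every slice $\{b\}\times Y$ and $B\times\{y\}$ at each point of $\Gamma$ on it. So on all these slices the local inertia character of $\mathcal K$ at points of $\Gamma$ is the same character, the tame character $I\to\mu_r$ composed with $\varepsilon$; we call it $\varepsilon$ again. Its order is $r\ge5$. Being nontrivial, it forces $j_!\mathcal K=Rj_*\mathcal K$ on the slices.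

**Characters.** A character $\chi\colon\pi_1(\overline Y)\to\mu_{r^m}$ is one of finitely many, so after enlarging $\mathbb F_q$ it is Frobenius-invariant. A rational point of $Y$ (enlarge again) splits $\pi_1(Y)=\pi_1(\overline Y)\rtimes\widehat{\mathbb Z}$, and we extend $\chi$ to be trivial on $\widehat{\mathbb Z}$. The extension has the same image as $\chi$.

For $M$ lisse on $Y$ and such a $\chi$ put
$$L_\chi=L_{M,\chi}:=R^1pr_{B*}\big(j_!\mathcal K\otimes pr_Y^*(M\otimes\chi)\big). \tag{1}$$

**Lemma 5.** (a) The other $R^ipr_{B*}$ of the sheaf in (1) vanish. (b) $L_\chi$ is lisse, its formation commutes with base change, and it is pure if $M$ is pure. (c) Its rank is $\mathrm{rk}(M)\,(2g_Y-2+r)\ge3$. (d) $L_{M,\chi}^\vee\cong L'(1)$, where $L'$ is formed from $(\mathcal K^{-1},M^\vee,\chi^{-1})$.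

*Proof.* (a) On the fiber over $b$ we have a lisse sheaf on the non-proper curve $Y\setminus c^{-1}(\pi(b))$, extended by zero. So $H^0=0$. Up to twist, $H^2$ is the space of coinvariants of $\pi_1$, and it is zero because inertia at a point of $c^{-1}(\pi(b))$ acts by nontrivial scalars. (b) As $\mathsf q$ is finite, $L_\chi$ is the $\varepsilon$-part of $R^1$ of the lisse sheaf $\mathsf q^*pr_Y^*(M\otimes\chi)$ along the smooth proper map $Z\to B$; apply smooth and proper base change and purity. (c) By (a) the rank is minus the Euler characteristic of a tame lisse sheaf of rank $\mathrm{rk}(M)$ on $\overline Y$ minus $r$ points; and $g_Y\ge2$. (d) This is Poincaré duality on the fibers, $H^1(\overline Y,j_!\mathcal F)\times H^1(\overline Y,Rj_*\mathcal F^\vee)\to\overline{\mathbb Q}_\ell(-1)$, with $Rj_*=j_!$. $\square$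

Our goal for the next sections is:

**Proposition 6.** In the situation of Lemma 4 assume that $X$ is a geometrically connected étale Galois $(\mathbb Z/r)^3$-cover of a curve of genus $\ge2$. Let $M$ be a pure, geometrically irreducible lisse sheaf on $Y$, and let $n$ be the rank of $L_\chi$. Then there is a character $\chi$ of $\pi_1(\overline Y)$ of finite $r$-power order with $G_{\rm geo}(L_\chi)\supseteq SL_n$.

## 4. Gonality of $(\mathbb Z/r)^3$-covers

The *gonality* of a smooth projective curve is the least degree of a nonconstant map to $\mathbb P^1$; for instance it is $2$ in genus $2$. If the gonality is at least $5$, two linearly equivalent effective divisors of the same degree $\le4$ are equal. We need this to compute the fibers of a map $Y^4\to\mathrm{Pic}^0(Y)$, and the $(\mathbb Z/r)^3$-cover in Proposition 6 is there to ensure it.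

**Lemma 7.** Let $X$ be a connected smooth projective complex curve that is an étale Galois cover, with group $A=(\mathbb Z/r)^3$, of a curve of genus $\ge2$. Let $Y\to X$ be finite, $Y$ a connected smooth projective curve. Then $Y$ has gonality $\ge5$.

*Proof.* **Step 1: reduction to $X$.** Let $f$ be a function of degree $d$ on $Y$. For general $t$, the norm of $f-t$ to $X$ has as zero and pole divisors the direct images of $f^{-1}(t)$ and $f^{-1}(\infty)$, which are disjoint of degree $d$. So the norm has degree $d$, and $\mathrm{gon}(Y)\ge\mathrm{gon}(X)$.

**Step 2: a minimal map is almost equivariant.** Suppose $\mathrm{gon}(X)\le4$. By Riemann–Hurwitz $g(X)\ge1+r^3\ge126$. Let $\delta\le4$ be the minimal degree of a nonconstant map from $X$ to a curve of genus $\le1$; then $\delta\ge2$. Let $h\colon X\to C$ be such a map of degree $\delta$, and if $\delta=4$ take $C=\mathbb P^1$, which is possible since then $\mathrm{gon}(X)=4$. For $\tau\in A$ let $C''$ be the normalization of the image of $(h,h\tau)\colon X\to C\times C$ and $e=\deg(X\to C'')$. Then $e\mid\delta$.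

If $e=1$, the Castelnuovo–Severi inequality gives $g(X)\le2\delta g(C)+(\delta-1)^2\le8+9=17$, impossible. If $1<e<\delta$, then $\delta=4$, $e=2$, and $C''$ normalizes a curve of bidegree $(2,2)$ in $\mathbb P^1\times\mathbb P^1$, of arithmetic genus $1$; so $g(C'')\le1$ while $\deg(X\to C'')=2<\delta$, contradicting minimality. Hence $e=\delta$, both projections $C''\to C$ are isomorphisms, and $h\tau=\theta_\tau h$ with a unique $\theta_\tau\in\mathrm{Aut}(C)$.

**Step 3: $(\mathbb Z/r)^3$ is too large.** From $h\tau\tau'=\theta_\tau h\tau'=\theta_\tau\theta_{\tau'}h$ we see that $\theta$ is a homomorphism. Its kernel preserves the fibers of $h$ and acts freely on them, so it has order $\le4<r$ and is trivial. But $(\mathbb Z/r)^3$ does not embed in $\mathrm{Aut}(C)$. If $g(C)=0$, finite abelian subgroups of $PGL_2(\mathbb C)$ are cyclic or the Klein four-group. If $g(C)=1$, then $\mathrm{Aut}(C)$ is an extension of $\mathrm{Aut}(C,0)$, of order $2$, $4$ or $6$, by the translations; as $r\ge5$ is prime to this order, the subgroup would lie in $C[r]\cong(\mathbb Z/r)^2$. $\square$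

## 5. Transporting the family to the complex numbers

To prove Proposition 6 we use the full torus of characters of $H_1(Y)$ and generic vanishing, which live over $\mathbb C$. This section moves everything there without changing $G_{\rm geo}$.

**Step 1: lifting the geometry.** Let $R=W(\overline{\mathbb F}_q)$ and $K_R=\mathrm{Frac}\,R$. The curve covered by $\overline X$ lifts to a smooth projective curve over $R$. The étale covers $\overline X,\overline Y,\overline B$ and the group actions lift uniquely (SGA 1), to $\mathcal X,\mathcal Y,\mathcal B$; and $\Gamma$ lifts to $\mathcal G=\mathcal B\times_{\mathcal X}\mathcal Y$.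

**Step 2: lifting the root $\mathcal L$.** By Kummer theory $\mathrm{Pic}/r\hookrightarrow H^2(\,\cdot\,,\mu_r)$, and by proper base change $H^i(\mathcal B\times\mathcal Y,\mu_r)=H^i(\overline B\times\overline Y,\mu_r)$. The class of $\mathcal O(\mathcal G)$ vanishes because that of $\mathcal O(\Gamma)$ does, so $\mathcal O(\mathcal G)\cong\mathcal L_R^{r}$ for some $\mathcal L_R$. The restriction of $\mathcal L_R$ to the special fiber differs from $\mathcal L$ by an $r$-torsion bundle. On the special fiber $H^1(\mu_r)\to\mathrm{Pic}[r]$ is surjective and $H^1(\mu_r)$ lifts, so that bundle lifts to an $r$-torsion bundle. After adjusting, $\mathcal L_R$ lifts $\mathcal L$. The isomorphism $\mathcal L_R^r\cong\mathcal O(\mathcal G)$ lifts the given one up to an element of $\overline{\mathbb F}_q^*$, which a unit of $R$ removes. So $Z$ and $\mathcal K$ lift.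

**Step 3: lifting the sheaves and comparing monodromy.** As $\pi_1(\overline Y)=\pi_1(\mathcal Y)$, $M$ and $\chi$ lift. The sheaf $R^1pr_*(j_!\mathcal K\otimes M\otimes\chi)$ on $\mathcal B$ is lisse, by the proof of Lemma 5(b), with special fiber $L_\chi$. Choose an embedding $\overline{K_R}\hookrightarrow\mathbb C$, and denote complex fibers by a subscript $\mathbb C$. Specialization $\pi_1(B_{\mathbb C})=\pi_1(\mathcal B_{\overline{K_R}})\to\pi_1(\mathcal B)=\pi_1(\overline B)$ is surjective (SGA 1), and $\pi_1^{\rm top}(B_{\mathbb C})$ is dense in $\pi_1(B_{\mathbb C})$. So the image of $\pi_1^{\rm top}(B_{\mathbb C})$ on $L_\chi$ is dense in that of $\pi_1(\overline B)$, and $G_{\rm geo}(L_\chi)$ is its Zariski closure. In the same way $M$ is irreducible under $\pi_1^{\rm top}(Y_{\mathbb C})$.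

**Step 4: characters.** As $r\ne p$, we have $H^1(Y_{\mathbb C},\mathbb Z/r^m)=H^1(\overline Y,\mathbb Z/r^m)$. So every $\mu_{r^m}$-valued character of $\pi_1^{\rm top}(Y_{\mathbb C})$ comes from a unique one of $\pi_1(\overline Y)$. This is why we insist on $r$-power order.

**Step 5: étale and analytic direct images agree.** Let $\mathcal F=\mathcal F_O\otimes_O\overline{\mathbb Q}_\ell$ be lisse on a complex variety, $O$ the integers of a finite extension of $\mathbb Q_\ell$, with uniformizer $\lambda$, and let $\mathcal F^{\rm an}$ be the local system obtained by restriction to $\pi_1^{\rm top}$. For $h$ smooth and proper, $(R^ih_*\mathcal F)^{\rm an}=R^ih_*^{\rm an}\mathcal F^{\rm an}$. Indeed $R^ih_*^{\rm an}\mathcal F_O^{\rm an}$ has finitely generated $O$-modules as stalks, and there are exact sequences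
$$0\to R^i(\mathcal F_O^{\rm an})/\lambda^n\to R^i(\mathcal F_O^{\rm an}/\lambda^n)\to R^{i+1}(\mathcal F_O^{\rm an})[\lambda^n]\to0 .$$
The transition maps on the right-hand terms are multiplication by $\lambda$, and the torsion is bounded, so long compositions of them vanish. Hence $R^i(\mathcal F_O^{\rm an})=\varprojlim R^i(\mathcal F_O^{\rm an}/\lambda^n)$, and Artin's comparison theorem applies to each term. We use this for $Z_{\mathbb C}\to B_{\mathbb C}$ and $\mathsf q^*pr_Y^*(M\otimes\chi)$ and take $\varepsilon$-parts: $L_\chi^{\rm an}$ is given by formula (1) in the analytic topology.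

In the next section we work over $\mathbb C$ with the analytic topology, use an abstract isomorphism $\overline{\mathbb Q}_\ell\cong\mathbb C$, and drop the subscript $\mathbb C$. Then $L_\chi$ is defined for *all* $\chi$ in the torus $\mathrm{Hom}(H_1(Y),\mathbb C^*)$, and Lemma 5 holds without the statement on weights. By Lemma 7, $\mathrm{gon}(Y)\ge5$.

## 6. The fourth moment and generic vanishing on the Jacobian

For $G=SL_n$ with standard representation $V$ the space $(V^{\otimes2}\otimes V^{\vee\otimes2})^G=\mathrm{End}_G(\mathrm{End}V)$ has dimension $2$, because $\mathrm{End}V=1\oplus\mathfrak{sl}(V)$. Conversely, dimension $\le2$ nearly forces $G\supseteq SL_n$ (Section 7). So we bound this dimension.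

**Lemma 8.** For $\chi$ outside a proper Zariski-closed subset of $\mathrm{Hom}(H_1(Y),\mathbb C^*)$,
$$\dim H^0(B,L_\chi^{\otimes2}\otimes L_\chi^{\vee\otimes2})\le2 .$$
The same holds with $B$ replaced by any connected finite étale cover (everything pulled back), with a closed set depending on the cover.

The idea is that, as $\chi$ varies, these spaces are cohomology groups of one fixed complex on the Jacobian $J=\mathrm{Pic}^0(Y)$, twisted by rank one systems. Generic vanishing then leaves a single perverse cohomology sheaf, which dimension counts determine.

**Recollections.** For a constructible complex $P$ on $J$, $P\in{}^pD^{\le0}$ means $\dim\mathrm{supp}\,\mathcal H^i(P)\le-i$ for all $i$; perverse cohomology ${}^pH^b$ has long exact sequences, and ${}^pH^b(P)=0$ for $b>0$ if $P\in{}^pD^{\le0}$. Write $\delta_0$ for the skyscraper $\mathbb C$ at $0$; it is perverse and simple. For $\chi\in\mathrm{Hom}(\pi_1(J),\mathbb C^*)$ let $L_{\chi}$ on $J$ denote the rank one local system (the context separates it from (1)).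

**Fact (Generic vanishing; Krämer–Weissauer, J. Alg. Geom. 24; Schnell, Publ. IHES 121; Bhatt–Schnell–Scholze).** For a perverse sheaf $P$ with $\mathbb C$-coefficients on a complex abelian variety $J$ there is a proper Zariski-closed subset $S(P)$ of $\mathrm{Hom}(\pi_1(J),\mathbb C^*)$ with $H^i(J,P\otimes L_\chi)=0$ for $i\ne0$ and $\chi\notin S(P)$.

Two examples: for $P=\delta_0$ one can take $S(P)=\emptyset$; for $P=\mathbb C[\dim J]$ one can take $S(P)=\{1\}$, since $H^*(J,L_\chi)=0$ for $\chi\ne1$.

*Proof of Lemma 8.* We only use that $\pi\colon B\to X$ is finite étale with $B$ connected, that $\Gamma$ is étale over both factors, and that the inertia characters on slices are $\varepsilon$. All this is preserved when $B$ is replaced by a connected finite étale cover.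

**Step 1: rewriting the moment on $J$.** Let
$$f_1\colon Y^4\to J,\quad f_1(y)=[y_1+y_2-y_3-y_4],$$
let $g\colon B\times Y^4\to Y^4$ be the projection, $f=f_1g$, and let $p_i\colon B\times Y^4\to B\times Y$ be the projections. Put
$$\mathcal N=\bigotimes_{i=1,2}p_i^*(j_!\mathcal K\otimes M)\otimes\bigotimes_{i=3,4}p_i^*(j_!\mathcal K^{-1}\otimes M^\vee),\qquad P=Rf_*\mathcal N[5].$$
Since $\pi_1(J)=H_1(Y)$, characters are the same on both sides, and $f_1^*L_\chi=\chi\boxtimes\chi\boxtimes\chi^{-1}\boxtimes\chi^{-1}$. The space $B\times Y^4$ is the fourfold fiber product of $B\times Y$ over $B$, so by Künneth and Lemma 5(a),(d), only $R^4$ of $\mathcal N\otimes f^*L_\chi$ along $B\times Y^4\to B$ is nonzero, and it is $L_\chi^{\otimes2}\otimes L_\chi^{\vee\otimes2}$. Hence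
$$H^1(J,P\otimes L_\chi)=H^6(B\times Y^4,\mathcal N\otimes f^*L_\chi)=H^2(B,L_\chi^{\otimes2}\otimes L_\chi^{\vee\otimes2}),$$
which is dual to $H^0(B,L_\chi^{\otimes2}\otimes L_\chi^{\vee\otimes2})$ by Poincaré duality. For $\chi\notin\bigcup_bS({}^pH^b(P))$ (a finite union) the spectral sequence $H^a(J,{}^pH^b(P)\otimes L_\chi)\Rightarrow H^{a+b}(J,P\otimes L_\chi)$ lives in $a=0$, so the left side is $H^0(J,{}^pH^1(P)\otimes L_\chi)$. Therefore it suffices to prove
$${}^pH^1(P)\ \text{ is a subobject of }\ \delta_0^{\oplus2}. \tag{2}$$
Indeed such a subobject is $\delta_0^{\oplus m}$ with $m\le2$, and $\dim H^0(J,\delta_0\otimes L_\chi)=1$.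

**Step 2: the fibers of $f_1$.** If $f_1(y)=f_1(y')$, then $y_1+y_2+y_3'+y_4'\sim y_1'+y_2'+y_3+y_4$, and these divisors are *equal* since $\mathrm{gon}(Y)\ge5$. We get three cases.

First, if $\{y_1,y_2\}\cap\{y_3,y_4\}=\emptyset$, then $y_1+y_2\le y_1'+y_2'$, so $y_1+y_2=y_1'+y_2'$ and $y_3+y_4=y_3'+y_4'$: the fiber is finite. Second, if the sets meet but $f_1(y)\neq0$, then $f_1(y)=a-b$ with $a\ne b$. A point $y'$ of the fiber satisfies $a+y_3'+y_4'=y_1'+y_2'+b$, so $y_1'+y_2'=a+z$ and $y_3'+y_4'=b+z$ for some $z$: the fiber has dimension $1$, and such values form a set of dimension $\le2$. Third, the fiber over $0$ is $\{y_1+y_2=y_3+y_4\}$, of dimension $2$.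

**Step 3: the sheaves $F_i=R^ig_*\mathcal N$.** By proper base change we look at one $y\in Y^4$. The restriction $\mathcal N|_{B\times\{y\}}$ is the extension by zero, from $B\setminus D_y$ with $D_y=\{b:\pi(b)\in\{c(y_1),\dots,c(y_4)\}\}\ne\emptyset$, of a constant space tensored with a rank one local system. Inertia at $b_0\in D_y$ acts on the latter by $\varepsilon^e$ with
$$e=\#\{i\le2:c(y_i)=\pi(b_0)\}-\#\{i\ge3:c(y_i)=\pi(b_0)\}\in[-2,2].$$
So $F_0=0$, and $(F_2)_y$, a space of coinvariants, vanishes unless all these $e$ are $0$ (here $r\ge5$ is prime and $|e|\le2$), that is, unless $\{c(y_1),c(y_2)\}=\{c(y_3),c(y_4)\}$ as multisets. The fibers of $c$ are orbits of $\sigma$. So $F_2$ is supported on the union $S$ of the surfaces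
$$\Delta_{ij}=\{(y,w,\sigma^iy,\sigma^jw)\},\qquad\Delta'_{ij}=\{(y,w,\sigma^jw,\sigma^iy)\}.$$
As only $F_1,F_2$ are nonzero, there is a triangle $F_1[4]\to Rg_*\mathcal N[5]\to F_2[3]\to$.

**Step 4: $Rf_{1*}F_1[4]\in{}^pD^{\le0}$.** The stalk cohomology at $x\in J$ in degree $i$ is $H^{i+4}(f_1^{-1}(x),F_1)$, which vanishes unless $i+4\le2\dim f_1^{-1}(x)$. For fiber dimension $0,1,2$ this means $i\le-4$, $i\le-2$, $i\le0$, on loci of dimension $\le4$, $\le2$, $0$. So $\dim\mathrm{supp}\,\mathcal H^i\le-i$ always.

**Step 5: $F_2[3]$ away from the two diagonals.** Let $T_0=\Delta_{00}\cup\Delta'_{00}$, let $T'$ be the union of the other $\Delta_{ij},\Delta'_{ij}$, and let $u\colon S\setminus T_0\hookrightarrow S$. On $\Delta_{ij}$ and $\Delta'_{ij}$ the map $f_1$ is $(y-\sigma^iy)+(w-\sigma^jw)$. If $i\ne0$, the map $y\mapsto y-\sigma^iy$ is not constant: otherwise $y+\sigma^iy'\sim y'+\sigma^iy$ for all $y\neq y'$, and these divisors differ because $y\ne y'$ and $y\ne\sigma^iy$, contradicting $\mathrm{gon}(Y)\ge5$. The same holds for $j\ne0$. So no component of $T'$ is contracted to a point, the fibers of $f_1|_{T'}$ have dimension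 $\le1$, and since $\dim T'=2$ the locus of one-dimensional fibers has dimension $\le1$. The sheaf $u_!u^*F_2$ is supported on $T'$. The stalks of $Rf_{1*}u_!u^*F_2[3]$ in degree $i$ vanish unless $i\le-3$ where the fibers are finite (image of dimension $\le2$), or $i\le-1$ on a locus of dimension $\le1$. So this complex lies in ${}^pD^{\le0}$.

**Step 6: the two diagonals contribute at most $2$.** Since $f_1(T_0)=0$, we have ${}^pH^1(Rf_{1*}(F_2|_{T_0})[3])=\delta_0\otimes H^4(T_0,F_2)$. Let $V=V_1\sqcup V_2\subset T_0$ be the open part where $c(y)\ne c(w)$, with $V_1\subset\Delta_{00}$ and $V_2\subset\Delta'_{00}$. Its complement has dimension $\le1$, hence no cohomology in degrees $3$ and $4$, and $H^4(T_0,F_2)=H^4_c(V,F_2)$. On $V_1$, which consists of points $(y,w,y,w)$, the factors $\mathcal K$ and $\mathcal K^{-1}$ cancel. So $F_2|_{V_1}=\mathcal End(M)\boxtimes\mathcal End(M)$ tensored with $R^2$ with proper supports of the constant sheaf along the connected curves $B\setminus\{b:\pi(b)=c(y)\text{ or }c(w)\}$; by the trace map this $R^2$ is constant of rank $1$. As $V_1$ is the complement of a divisor in $Y\times Y$, $\pi_1(V_1)\to\pi_1(Y\times Y)$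 is surjective, and
$$H^4_c(V_1,F_2)\cong\mathrm{End}(M)_{\pi_1(Y)}\otimes\mathrm{End}(M)_{\pi_1(Y)},$$
which has dimension $1$ by Schur's lemma, $M$ being irreducible. The same holds for $V_2$. So $\dim H^4(T_0,F_2)\le2$.

**Step 7: assembling (2).** The sequence $0\to u_!u^*F_2\to F_2\to F_2|_{T_0}\to0$ with Step 5, and the triangle of Step 3 with Step 4, give
$${}^pH^1(P)\hookrightarrow{}^pH^1(Rf_{1*}F_2[3])\hookrightarrow\delta_0\otimes H^4(T_0,F_2). \qquad\square$$

## 7. From the fourth moment to $SL_n$

*Proof of Proposition 6.* **Step 1: choosing $\chi$.** The fourth moment does not see the difference between $SL_n$ and certain finite groups, so we control all covers of bounded degree at once. Let $J(n)$ be Jordan's constant: every finite subgroup of $GL_n(\mathbb C)$ has an abelian normal subgroup of index $\le J(n)$. The complex curve $B$ has only finitely many connected étale covers $B'$ of degree $\le J(n)$. Characters of $r$-power order are Zariski dense in the torus $\mathrm{Hom}(H_1(Y),\mathbb C^*)$, which is irreducible. So some $\chi$ of $r$-power order satisfies the bound of Lemma 8 for all these $B'$ simultaneously,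 $B'=B$ included. By Step 4 of Section 5 it comes from $\pi_1(\overline Y)$.

**Step 2: $\mathfrak{sl}(V)$ is irreducible.** Let $V$ be the fiber of $L_\chi$ and $G=G_{\rm geo}(L_\chi)$, the Zariski closure of the image of $\pi_1^{\rm top}(B)$. As $L_\chi$ is pure, $V$ is a semisimple representation and $G$ is reductive. By Lemma 8, $\dim\mathrm{End}_G(\mathrm{End}V)=\dim(\mathrm{End}V\otimes\mathrm{End}V)^G\le2$. As $\mathrm{End}V=1\oplus\mathfrak{sl}(V)$ is semisimple under $G$, $\mathfrak{sl}(V)$ is irreducible.

**Step 3: the Lie algebra is large or scalar.** If $\mathrm{Lie}\,G\cap\mathfrak{sl}(V)\ne0$, it is a $G$-stable subspace, so it is $\mathfrak{sl}(V)$ and $G\supseteq SL(V)$. Otherwise $\dim\mathrm{Lie}\,G\le1$. Its projection to $\mathfrak{sl}(V)$ along the scalars is $G$-stable of dimension $\le1<\dim\mathfrak{sl}(V)$, hence $0$. So $G^\circ$ consists of scalars, and the image of $G$ in $PGL(V)$ is finite, equal to the image of $\pi_1^{\rm top}(B)$.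

**Step 4: excluding the finite case.** The preimage of this finite group in $SL(V)$ is finite, so it has an abelian normal subgroup $A$ of index $\le J(n)$. Let $\Pi\subset\pi_1^{\rm top}(B)$ be the preimage of the image of $A$ in $PGL(V)$. It has index $\le J(n)$, and its elements act as scalars times elements of $A$. A basis diagonalizing $A$ diagonalizes $\Pi$, so $V|_\Pi$ is a sum of $n\ge3$ characters and $\dim\mathrm{End}_\Pi(V)\ge n\geq 2$. Then $\dim(\mathrm{End}V\otimes\mathrm{End}V)^\Pi\ge\dim(\mathrm{End}_\Pi(V)\otimes\mathrm{End}_\Pi(V))\ge4$, contradicting Lemma 8 for the cover $B'$ belonging to $\Pi$. $\square$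

## 8. The first family and the symmetry of its slopes

Let $X_0/\mathbb F_q$ be projective of genus $\ge2$. We enlarge $\mathbb F_q$ freely. Since $H^1(\overline X_0,\mathbb Z/r)$ has rank $\ge4$, there is a geometrically connected étale $(\mathbb Z/r)^3$-cover $X_1\to X_0$. Take data $(Y_1,B_1,\Gamma_1,\mathcal L_1)$ over $X_1$ as in Lemma 4, with $Z_1\to B_1$, and apply Proposition 6 with $M=\overline{\mathbb Q}_\ell$. This gives $\chi_1$ with image $\mu_{r^m}$, $m\ge0$, and
$$V:=L_{\chi_1}\ \text{ on }B_1,\ \text{ pure of weight }1,\ \text{ of rank }D\ge3,\ \ G_{\rm geo}(V)\supseteq SL_D .$$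

**Step 1: $V$ inside a family of curves.** We need this to get integrality and crystals. Let $Y_{1,\chi_1}\to Y_1$ be the cyclic cover of $\chi_1$, and $Z_1'=Z_1\times_{Y_1}Y_{1,\chi_1}\to B_1$. This is a smooth projective family of curves. Its fibers are connected: over $b$, the map $Z_{1,b}'\to Y_{1,\chi_1}$ is finite flat with a single point over some point, as $Z_{1,b}\to Y_1$ is totally ramified somewhere. The group $\Lambda=\mu_r\times\mu_{r^m}$ acts on $Z_1'$ over $B_1$, and $V$ is the isotypic part of $R^1$ for a character $\psi$ of $\Lambda$ of order $r^{m'}$, $m'=\max(1,m)$.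

Let $E=\mathbb Q(\mu_{r^{m'}})\subset\overline{\mathbb Q}$, a field unramified at $p$. The characteristic polynomial $Q_b$ of $\mathrm{Frob}_b$ on $V_b$ lies in $E[T]$, because
$$\mathrm{Tr}(\mathrm{Frob}_b^n|V_b)=|\Lambda|^{-1}\sum_{\lambda\in\Lambda}\psi(\lambda)^{-1}\,\mathrm{Tr}(\lambda\,\mathrm{Frob}_b^n\,|\,H^1), \tag{3}$$
and the traces on the right are traces of endomorphisms of a Jacobian, hence integers. The roots $\alpha_i$ of $Q_b$ are algebraic integers, and so are the $q_b/\alpha_i$.

**Step 2: symmetry.** *For every $v\mid p$ and every $b$ the multiset of $v$-slopes of $V_b$ is stable under $s\mapsto1-s$.* Let $\mathsf c\in\mathrm{Gal}(E/\mathbb Q)=(\mathbb Z/r^{m'})^*$ be complex conjugation, that is, $-1$. By purity $\mathsf c(Q_b)$ has the roots $q_b/\alpha_i$, so its slopes are the $1-s_i$. The decomposition group of $v|_E$ is $\langle p\rangle$, which contains $-1=\mathsf c$ by the choice of $r$. So $v\circ\mathsf c=v$ on $E$, and $Q_b$ and $\mathsf c(Q_b)$ have the same $v$-slopes.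

**Step 3: some $V_b$ has non-constant slopes.** Suppose that for all $b$ and all $v\mid p$ all slopes of $V_b$ were equal. Then the $\alpha_i/\alpha_j$ would be units at all places over $p$; they are units at the other finite places, as $\alpha_i$ divides $q_b$; and all their archimedean absolute values are $1$. So they are roots of unity. Their degree over $\mathbb Q$ is at most $D^2[E:\mathbb Q]$, so their order divides a fixed $N$. The Zariski-closed condition "all eigenvalues of $g^N$ coincide" would hold for all Frobenii, by Chebotarev on all of $\pi_1(B_1)$, hence on $SL_D$: absurd.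

*Fix $v$* for which some $V_b$ has non-constant slopes. Let $\overline{\mathbb Q}_v\supset\overline{\mathbb Q}$ be an algebraic closure of $\mathbb Q_p$ inducing $v$, let $E_v$ be the closure of $E$ in it, $\mathcal O_{E_v}$ its integers, and $\mathbb F_{p^s}$ its residue field. $E_v/\mathbb Q_p$ is unramified of degree $s$, the order of $p$ modulo $r^{m'}$. Enlarge $\mathbb F_q$ so that $\mathbb F_{p^s}\subset\mathbb F_q$. For closed $b$ let $d_b=[k(b):\mathbb F_p]$, a multiple of $s$; so $q_b=p^{d_b}$.

## 9. On a projective base the Newton polygon jumps

Write $h_i(b)$ for the sum of the $i$ smallest $v$-slopes of $V_b$, and $NP_b$ for the convex polygon through the points $(i,h_i(b))$, $0\le i\le D$. In the Legendre family of elliptic curves, $p$ odd, the polygon has slopes $0,1$ outside a finite set of $\lambda$, and $1/2,1/2$ on that set. The purpose of this section is to show that $NP_b$ cannot be constant on our projective curve $B_1$.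

**F-crystals.** Over a perfect field $k$ of characteristic $p$ an $F$-crystal is a finite free $W(k)$-module with an injective $\sigma$-linear map $F$. If $k=\mathbb F_{p^d}$, then $F^d$ is linear, and the slopes are the $p$-adic valuations of its eigenvalues divided by $d$. Examples: rank one with $F(e)=p^nu\,e$, $u$ a unit, has slope $n$; rank two with $F(e_1)=e_2$, $F(e_2)=pe_1$ has $F^2=p\,\sigma^2$ in coordinates and slopes $1/2,1/2$. On a smooth affine curve $U$ with a $p$-adically complete smooth lift $A$ of $\mathcal O(U)$ and a lift $\phi$ of Frobenius, an $F$-crystal gives a finite projective $A$-module with a connection and a horizontal map $F\colon\phi^*(\cdot)\to(\cdot)$ that is an isomorphism after inverting $p$. We quote: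

**Facts (K1), (K2) (Katz, *Slope filtration of F-crystals*, Astérisque 63).** (K1, Grothendieck, §2.3) For an $F$-crystal on a smooth connected curve, the Newton polygon is constant, equal to $N_{\rm gen}$, on a dense open set, and at every point it lies on or above $N_{\rm gen}$ with the same endpoints. (K2, §2.6) On a smooth affine curve, an $F$-crystal with constant Newton polygon is isogenous to one having a sub-$F$-crystal, locally free with locally free quotient, all of whose slopes at every point equal the smallest slope, while all slopes of the quotient are larger.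

**Fact (C) (Katz, *p-adic properties of modular schemes and modular forms*, Prop. 4.1.1).** Let $\mathbb F_{p^s}\subset\mathbb F_q$, let $A$ be $p$-adically complete and flat over $W(\mathbb F_q)$ with $A/p$ smooth over $\mathbb F_q$ and $\mathrm{Spec}(A/p)$ connected, and let $\phi_s\colon A\to A$ lift the $p^s$-power Frobenius. Locally free $A$-modules $N$ of finite rank with an isomorphism $\phi_s^*N\cong N$ correspond to continuous representations of $\pi_1(\mathrm{Spec}(A/p))$ on finite free $W(\mathbb F_{p^s})$-modules, compatibly with base change.

**Step 1: the crystal of $V$.** Embed $W(\mathbb F_q)\hookrightarrow\overline{\mathbb Q}_v$; its image contains $\mu_{r^{m'}}$ and $\mathcal O_{E_v}=W(\mathbb F_{p^s})$, so $\psi$ takes values in $W(\mathbb F_q)^*$. Let $H$ be the crystalline $R^1$ of $Z_1'\to B_1$, a locally free $F$-crystal with an action of $\Lambda$. As $|\Lambda|$ is prime to $p$, $H$ is the sum of its isotypic parts. For $i\in\mathbb Z/s$ let $H_i$ be the part for $\psi^{p^i}$; these characters are distinct, as $s$ is the order of $p$ modulo the order of $\psi$. $F$ is $\sigma$-linear, commutes with $\Lambda$,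 and $\sigma$ raises roots of unity of order prime to $p$ to the $p$-th power; so $F(H_i)\subset H_{i+1}$. Hence $\mathcal E=\bigoplus_{i\in\mathbb Z/s}H_i$ is an $F$-crystal, and $F^s$ preserves $H_0$.

On $H_{0,b}\otimes\mathbb Q$ the linear map $F^{d_b}$ has characteristic polynomial $Q_b$, by the crystalline analogue of (3) and the equality of $\ell$-adic and crystalline characteristic polynomials for endomorphisms of Jacobians. On $H_{i,b}\otimes\mathbb Q$ it is $\sigma^i(Q_b)$, because $F$ induces $\sigma$-linear bijections $H_{i,b}\otimes\mathbb Q\to H_{i+1,b}\otimes\mathbb Q$. So all $H_i$ have rank $D$, and the slopes of $\mathcal E_b$ are those of $V_b$ with all multiplicities multiplied by $s$.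

By (K1) there is a generic polygon $N_{\rm gen}$ of length $D$, with values $h_i$: always $h_i(b)\ge h_i$, with equality for all $i$ outside a finite set of $b$, and $h_D(b)=h_D=D/2$ by symmetry. $N_{\rm gen}$ is *not* a straight line: otherwise every $NP_b$, being convex, above it, and with the same endpoints, would be straight, contradicting the choice of $v$.

**Proposition 9.** There is a closed point $b_1\in B_1$ with $NP_{b_1}\ne N_{\rm gen}$.

*Proof.* Suppose $NP_b=N_{\rm gen}$ for all closed $b$. Let $s_1$ be the smallest slope of $N_{\rm gen}$ and $f_1$ its multiplicity, so $0<f_1<D$. Let $\rho_b$ be the product of the $f_1$ eigenvalues of $V_b$ of slope $s_1$. By slope factorization of $Q_b$ over the complete field $E_v$, $\rho_b\in E_v$. Choose $t_1\ge1$ with $t_1f_1s_1\in\mathbb Z$. The plan: the numbers $\rho_b^{t_1}$, made into units, are Frobenius values of a $p$-adic character of $\pi_1(B_1)$. On a *projective* curve over a finite field such a character is geometrically finite, and this contradicts the large monodromy of $V$.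

**Step 2: the claim.** *There are a continuous character $\tau\colon\pi_1(B_1)\to\mathcal O_{E_v}^*$ and a fixed sign with*
$$\tau(\mathrm{Frob}_b)^{\pm1}=\rho_b^{t_1}\,p^{-t_1f_1s_1d_b}\quad\text{for all closed }b\in B_1. \tag{4}$$

**Step 3: local set-up.** Let $b_0\in B_1$, let $U$ be an affine open neighborhood (which may be shrunk around $b_0$), $A$ the $p$-adic completion of a smooth lift of $\mathcal O(U)$ over $W(\mathbb F_q)$, and $\phi$ a lift of the $p$-power Frobenius to $A$. The ring $A$ is noetherian, $p$-torsion free, $p$ lies in its Jacobson radical, and $A/p=\mathcal O(U)$ is a regular domain; so $A$ is a regular domain and $pA$ is prime. For each closed $b\in U$ there is a unique $\phi$-equivariant map $A\to W(k(b))$ lifting $b$, the *Teichmüller point*; write $a(b)$ for the image of $a$. A nonzero $a\in A[1/p]$ is nonzero at some Teichmüller point: write $a=p^na'$ with $a'\in A\setminus pA$ and take $b$ at which the nonzero function $a'\bmod p$ does not vanish.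

**Step 4: the slope-$s_1$ part of $\mathcal E$ is canonical.** By (K2) there is an $F$-stable submodule $\mathcal F\subset\mathcal E(A)[1/p]$, projective with projective quotient, of slope $s_1$ at every point, the quotient having only larger slopes. It is unique: for another such $\mathcal F'$ the map $\mathcal F'\to\mathcal E(A)[1/p]/\mathcal F$ vanishes at all Teichmüller points, because there it is a morphism of $F$-isocrystals without common slopes; so it is zero by Step 3, $\mathcal F'\subset\mathcal F$, and by symmetry $\mathcal F'=\mathcal F$. Hence $\mathcal F$ is $\Lambda$-stable and $\mathcal F=\bigoplus_i\mathcal F_i$ with $\mathcal F_i\subset H_i(A)[1/p]$. As $F$ induces isomorphisms $\phi^*\mathcal F_i\cong\mathcal F_{i+1}$, all $s$ modules $\mathcal F_i$ have the same rank. The total rank is $sf_1$, so each has rank $f_1$.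

**Step 5: a rank one unit object.** Put $N=(\det\mathcal F_0)^{\otimes t_1}$ with the isomorphism $\Phi=F^s/p^{st_1f_1s_1}\colon(\phi^s)^*N\cong N$. As $A$ is regular, the invertible $A[1/p]$-module $N$ extends to an invertible $A$-module, and after shrinking $U$ around $b_0$ this is free, with generator $e$. Then $\Phi(e)=ue$ with $u\in A[1/p]^*$. We have $A[1/p]^*=p^{\mathbb Z}\times A^*$: if $u=p^nu'$ and $u^{-1}=p^lw'$ with $u',w'\in A\setminus pA$, then $u'w'\notin pA$ as $pA$ is prime, and $p^{n+l}u'w'=1$ forces $n+l=0$ and $u'w'=1$. At a Teichmüller point $b$, the linear map $\Phi^{d_b/s}=F^{d_b}/p^{d_bt_1f_1s_1}$ acts on $N_b$ by $\rho_b^{t_1}p^{-t_1f_1s_1d_b}$, since the eigenvalues of $F^{d_b}$ on $\mathcal F_{0,b}$ are the $f_1$ roots of $Q_b$ of slope $s_1$. This is a unit. It is also $\prod_{i<d_b/s}\sigma^{si}(u(b))$, of valuation $nd_b/s$. So $n=0$ and $u\in A^*$.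

**Step 6: the local character.** Thus $(Ae,\Phi)$ is a rank one object of (C) for $\phi_s=\phi^s$, and gives a continuous $\tau_U\colon\pi_1(U)\to W(\mathbb F_{p^s})^*=\mathcal O_{E_v}^*$. To compute it at $b$, restrict to $b$: the solutions $x\in W(\overline{k(b)})$ of $u(b)\sigma^s(x)=x$ satisfy
$$\sigma^{d_b}(x)=\Big(\prod_{i<d_b/s}\sigma^{si}(u(b))\Big)^{-1}x .$$
The product is the scalar of $\Phi^{d_b/s}$. So (4) holds for $\tau_U$ at all closed $b\in U$, with a universal sign.

**Step 7: gluing.** Cover $B_1$ by finitely many such $U_i$ and let $U_\cap=\bigcap U_i$. By (4) and Chebotarev the restrictions of the $\tau_{U_i}$ to $\pi_1(U_\cap)$ coincide. The common character is unramified at every point of $\bigcup U_i=B_1$, so it factors through $\pi_1(B_1)$, and as $\pi_1(U_\cap)\to\pi_1(U_i)$ is surjective, its restriction to $\pi_1(U_i)$ is $\tau_{U_i}$. This proves the claim.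

**Step 8: contradiction from class field theory.** As $B_1$ is projective, the image of $\pi_1(\overline B_1)$ in $\pi_1(B_1)^{ab}$ is finite by unramified class field theory. So some power $\tau^N$ factors through $\mathrm{Gal}(\overline{\mathbb F}_q/\mathbb F_q)$. With $\deg b=[k(b):\mathbb F_q]$, a fixed fraction of $d_b$, we get $\rho_b^{t_1N}=c_1^{\deg b}$ for a constant $c_1\in E_v^*$. It is algebraic, as $\rho_b$ is, and a unit at the $\ell$-adic place of $\overline{\mathbb Q}\subset\overline{\mathbb Q}_\ell$, because the $\rho_b$ divide powers of $q$. So $c_1^x\in\overline{\mathbb Q}_\ell$ makes sense for $x\in\widehat{\mathbb Z}$. For every $b$, $\wedge^{f_1}V_b$ has the eigenvalue $\rho_b$, with $\rho_b^{t_1N}=c_1^{\deg b}$. By Chebotarev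
$$\mathrm{Res}_T\big(\det(T-\wedge^{f_1}g),\ T^{t_1N}-c_1^{\deg g}\big)=0\qquad\text{for all }g\in\pi_1(B_1).$$
For $\deg g=0$ this is a Zariski-closed condition on the image of $g$. So for all $g\in SL_D$, $\wedge^{f_1}g$ has an eigenvalue that is a root of unity. As $0<f_1<D$, a general diagonal matrix shows that this is absurd. $\square$

**Step 9: a break where the jump is visible.** *There is a break index $f$ of $N_{\rm gen}$ with $0<f\le D/2$, $h_f(b_1)>h_f$ and $h_{D-f}(b_1)>h_{D-f}$; and $D-f$ is also a break.* The polygon $NP_{b_1}$ is convex, lies above $N_{\rm gen}$ and has the same endpoints. If the two agreed at all breaks of $N_{\rm gen}$, convexity would force equality. So $h_f(b_1)>h_f$ for some break $0<f<D$. By the symmetry of slopes, $h_{D-f}(b)=h_f(b)+D/2-f$ for all $b$, and likewise for $N_{\rm gen}$. So $D-f$ is a break with $h_{D-f}(b_1)>h_{D-f}$, and we may exchange $f$ and $D-f$.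

Write $h=h_f$. As $f$ is an interior break of a convex polygon whose chord has slope $1/2$, we have $h<f/2$. Put
$$B_1^\circ=\{b:h_f(b)=h_f\},$$
a dense open subset with finite complement, and $B_1^\circ\ne B_1$. By symmetry, $b\in B_1^\circ$ if and only if $h_{D-f}(b)=h_{D-f}$. For $b\in B_1^\circ$, $NP_b$ lies above $N_{\rm gen}$ and touches it at $f$ and $D-f$; so its slope just before such an index is at most, and just after at least, that of $N_{\rm gen}$. Hence $NP_b$ also has breaks at $f$ and $D-f$.

## 10. A Schur functor with a single smallest slope

We now choose a tensor construction $M$ on $V$ such that, over $B_1^\circ$, one Frobenius eigenvalue is $p$-adically larger than all others, and such that this fails at the points outside $B_1^\circ$.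

Choose $t\ge1$ with $th\in\mathbb Z$ and $tD/2\in\mathbb Z$, let $k$ be a positive multiple of $t(p^s-1)$, and let
$$\lambda=\big((2k)^f,\,k^{D-2f},\,0^f\big),\ \text{ a partition of }kD,\qquad M=S_\lambda(V),\qquad a=k(h_f+h_{D-f})=k(2h+D/2-f)\in\mathbb Z .$$
$M$ is a direct summand of $V^{\otimes kD}$. It is irreducible as an $SL_D$-representation, hence irreducible on every connected finite étale cover of $\overline B_1$, where the monodromy still contains the connected group $SL_D$. Reversing and negating $\lambda$ and adding $2k$ gives $\lambda$ again, so $M^\vee\cong M\otimes(\det V)^{-2k}$.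

An example of the slope part: take $D=3$, $f=1$, $\lambda=(2,1,0)$ (so $k=1$, ignoring divisibility). If the slopes of $V_b$ are $0,\tfrac12,1$, the weights of $S_\lambda$ are the permutations of $(2,1,0)$ and, twice, $(1,1,1)$, and the slopes on $S_\lambda(V_b)$ are $\tfrac12,1,1,\tfrac32,\tfrac32,2,2,\tfrac52$. The smallest, $\tfrac12$, occurs once. If the slopes of $V_b$ are all $\tfrac12$, all slopes on $S_\lambda(V_b)$ are $\tfrac32$.

**Lemma 10.** Let $\mathfrak m_v$ be the maximal ideal of the ring of integers of $\overline{\mathbb Q}_v$.
$$\begin{array}{l}\text{The eigenvalues of }\mathrm{Frob}_b\text{ on }M_b\text{ divided by }p^{ad_b}\text{ are }v\text{-integral. If }b\in B_1^\circ,\\ \text{one of them is}\equiv1\text{ and the others are}\equiv0\bmod\mathfrak m_v;\text{ if }b\notin B_1^\circ,\text{ all are}\equiv0.\\ \text{The same holds for }M^\vee\text{ with }a\text{ replaced by }a-kD.\end{array}\tag{5}$$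

*Proof.* **Step 1: all slopes of $M_b$ are at least $a$.** Order the eigenvalues $\alpha_1,\dots,\alpha_D$ of $V_b$ by increasing slope $s_1\le\dots\le s_D$. The eigenvalues of $M_b$ are the $\alpha^\mu$, $\mu$ a weight of $S_\lambda$. Put $\Lambda_i=\lambda_1+\dots+\lambda_i$ and $M_i=\mu_1+\dots+\mu_i$; then $M_i\le\Lambda_i$ with equality for $i=D$. By summation by parts
$$\sum_i\mu_is_i-\sum_i\lambda_is_i=\sum_{i<D}(\Lambda_i-M_i)(s_{i+1}-s_i)\ge0 .$$
So every slope of $M_b$ is at least $\sum\lambda_is_i=k(h_f(b)+h_{D-f}(b))$. This is $\ge a$, and it is $>a$ if $b\notin B_1^\circ$.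

**Step 2: for $b\in B_1^\circ$ slope $a$ occurs once.** Now $s_{i+1}-s_i>0$ for $i=f$ and $i=D-f$. So slope $a$ forces $M_f=\Lambda_f=2kf$ and $M_{D-f}=\Lambda_{D-f}=kD$. All $\mu_i$ lie in $[0,2k]$; so the first $f$ entries of $\mu$ are $2k$ and the last $f$ are $0$. The sorted $\mu$ is dominated by $\lambda$, so comparing sums of $f+1$ entries the middle entries are $\le k$; their sum is $k(D-2f)$, so they equal $k$. Hence $\mu=\lambda$, which has multiplicity $1$. The eigenvalue is $(\rho_b\rho'_b)^k$, where now $\rho_b=\alpha_1\cdots\alpha_f$ and $\rho'_b=\alpha_1\cdots\alpha_{D-f}$.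

**Step 3: congruence to $1$.** By slope factorization at the breaks $f$ and $D-f$, $\rho_b,\rho_b'\in E_v$. Since $th$ and $t(h+D/2-f)$ are integers, $\rho_b^t$ and $\rho_b'^t$ are powers $p^{thd_b}$ and $p^{t(h+D/2-f)d_b}$ times units of $\mathcal O_{E_v}$. The $(p^s-1)$-st power of a unit of $\mathcal O_{E_v}$ is $\equiv1\bmod\mathfrak m_v$, and $k/t$ is a multiple of $p^s-1$. So $(\rho_b\rho'_b)^k/p^{ad_b}\equiv1$. This proves (5) for $M$.

**Step 4: the dual.** $\det(\mathrm{Frob}_b|V_b)\in E_v$ has $t$-th power $p^{d_btD/2}$ times a unit, so its $(-2k)$-th power is $p^{-kDd_b}$ times a number $\equiv1$. As $M^\vee\cong M\otimes(\det V)^{-2k}$, (5) holds for $M^\vee$ with $a-kD$. $\square$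

## 11. The second family and an $L$-function modulo $p$

Let $X_2\to B_1$ be a geometrically connected étale $(\mathbb Z/r)^3$-cover, with data $(Y_2,B_2,\Gamma_2,\mathcal L_2)$ as in Lemma 4, $c_2\colon Y_2\to X_2$, $\pi_2\colon B_2\to X_2$. Pull $M$ back to $Y_2$ along $Y_2\to X_2\to B_1$. It is pure and geometrically irreducible. Frobenius at a point over $b$ is a power of $\mathrm{Frob}_b$, so (5) holds on $Y_2$, with $Y_2^\circ$, the preimage of $B_1^\circ$, in place of $B_1^\circ$. The set
$$\Sigma:=Y_2\setminus Y_2^\circ$$
is finite and, by Proposition 9, *nonempty*. By Proposition 6 there is $\chi_2$ of $r$-power order such that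
$$L:=R^1pr_{B_2*}\big(j_!\mathcal K_2\otimes pr_Y^*(M\otimes\chi_2)\big)\ \text{ on }B_2\quad\text{satisfies}\quad G_{\rm geo}(L)\supseteq SL(L).$$

**Step 1: $L$ is a direct summand of the cohomology of a smooth proper family over $B_2$.** Let $N=kD$ and let $\mathsf h\colon\mathcal C\to Y_2$ be the $N$-fold fiber power of $Z_1'\times_{B_1}Y_2\to Y_2$. By Künneth $V^{\otimes N}$, hence $M$, is a direct summand of $R^N\mathsf h_*\overline{\mathbb Q}_\ell$ on $Y_2$. Let $\mathsf q'\colon Z_2'=Z_2\times_{Y_2}Y_{2,\chi_2}\to B_2\times Y_2$ and $\mathcal S=Z_2'\times_{Y_2}\mathcal C$. Then $\mathsf s\colon\mathcal S\to Z_2'\to B_2$ is smooth and proper. For $\mathsf s'\colon\mathcal S\to B_2\times Y_2$ we have $R\mathsf s'_*\overline{\mathbb Q}_\ell=\mathsf q'_*\overline{\mathbb Q}_\ell\otimes pr_Y^*R\mathsf h_*\overline{\mathbb Q}_\ell$. One of its isotypic parts under $\mu_r\times\mathrm{im}(\chi_2)$ is $j_!\mathcal K_2\otimes pr_Y^*(\chi_2\otimes R\mathsf h_*\overline{\mathbb Q}_\ell)$. By Lemma 5(a) only $R^1pr_{B_2*}$ is nonzero on sheaves $j_!\mathcal K_2\otimes pr_Y^*(\text{lisse}\otimes\chi_2)$. So the corresponding isotypic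 part of $R^{N+1}\mathsf s_*\overline{\mathbb Q}_\ell$ is $R^1pr_{B_2*}(j_!\mathcal K_2\otimes pr_Y^*(\chi_2\otimes R^N\mathsf h_*\overline{\mathbb Q}_\ell))$, and it contains $L$ as a direct summand.

**The tool for slopes.** We quote Deligne, SGA 4½, *Fonctions L modulo $\ell^n$ et modulo $p$*, Th. 2.2.

**Fact (Trace formula modulo $p$).** For a constructible sheaf $\mathcal G$ of $k$-vector spaces, $k$ finite of characteristic $p$, on $U$ separated of finite type over $\mathbb F_q$,
$$\prod_{y\in|U|}\det(1-T^{\deg y}F_y|\mathcal G)^{-1}=\prod_i\det(1-TF\,|\,H^i_c(\overline U,\mathcal G))^{(-1)^{i+1}}.$$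

Two examples show how it behaves. For $U=\mathbb A^1$ and $\mathcal G=\mathbb F_p$ the left side is $(1-qT)^{-1}\equiv1$, and indeed all $H^i_c(\mathbb A^1_{\overline{\mathbb F}_q},\mathbb F_p)$ vanish. For $U=\mathbb A^1\setminus\{0\}$ it is $(1-T)/(1-qT)\equiv1-T$, and $H^1_c$ has dimension $1$: *removing a point has created a unit root*. On the other hand, for a projective curve nothing forces $H^1$ to be nonzero: $H^1(\overline E,\mathbb F_p)=0$ for a supersingular elliptic curve $E$. This is why the set $\Sigma$ must not be empty: if the Newton polygon did not jump, the argument below would give no lower bound.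

**Step 2: an eigenvalue of slope exactly $a$.** *Claim: for all but finitely many closed $b\in B_2$, the eigenvalues of $\mathrm{Frob}_b$ on $L_b$ include some of $v$-slope $a$ and some of $v$-slope $kD-a+1$.* Let $b$ be such that $x=\pi_2(b)\notin c_2(\Sigma)$. Enlarge $\mathbb F_q$ so that $b$ is rational; slopes do not change. Put
$$U'=Y_2\setminus c_2^{-1}(x),\qquad U=U'\setminus\Sigma,\qquad\kappa=\mathcal K_2|_{b\times U'}\otimes\chi_2,$$
where $\kappa$ is a character of $\pi_1(U')$ of $r$-power order, and $\Sigma\subset U'$. As only $H^1_c$ is nonzero, the Grothendieck trace formula reads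
$$P(T):=\det(1-T\,\mathrm{Frob}\,|\,L_b)=\prod_{y\in|U'|}\det\big(1-T^{\deg y}\kappa(\mathrm{Frob}_y)\,\mathrm{Frob}_y\,|\,M_y\big)^{-1}. \tag{6}$$
The factors have coefficients in $\overline{\mathbb Q}$, hence so has $P$, and we may read (6) in $\overline{\mathbb Q}_v$. Let $\Pi=q^a$; then $\Pi^{\deg y}=p^{ad_y}$. By (5), $P(T/\Pi)$ has $v$-integral coefficients. Modulo $\mathfrak m_v$, the factor at $y\in\Sigma$ is $1$, and the factor at $y\in U$ is $(1-T^{\deg y}\bar\kappa(\mathrm{Frob}_y))^{-1}$. Let $\mathcal G$ be the rank one lisse sheaf on $U'$, with finite coefficient field of characteristic $p$, given by $\bar\kappa=\kappa\bmod\mathfrak m_v$. Then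
$$P(T/\Pi)\equiv\prod_{y\in|U|}\big(1-T^{\deg y}\bar\kappa(\mathrm{Frob}_y)\big)^{-1}=\det(1-TF\,|\,H^1_c(\overline U,\mathcal G)).$$
The last equality is the trace formula modulo $p$ with two vanishings. $H^0_c(\overline U,\mathcal G)=0$, since $\overline U$ is a connected affine curve and $\mathcal G$ is lisse. And $H^2_c(\overline U,\mathcal G)$ is the $H^2$ on $\overline Y_2$ of the extension by zero of $\mathcal G$, which is $0$ since $p$-torsion sheaves on curves over $\overline{\mathbb F}_p$ have cohomological dimension $\le1$ (SGA 4, X.5.2).

Now $F$ acts on $H^1_c(\overline U,\mathcal G)$ as an element of the Galois group, so it is bijective, and the reduction of $P(T/\Pi)$ has degree exactly $\dim H^1_c(\overline U,\mathcal G)$. The exact sequence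
$$0=H^0_c(\overline U',\mathcal G)\to\bigoplus_{\bar s\in\Sigma(\overline{\mathbb F}_q)}\mathcal G_{\bar s}\to H^1_c(\overline U,\mathcal G)$$
shows that this dimension is at least $\#\Sigma(\overline{\mathbb F}_q)\ge1$. The reciprocal roots $\gamma/\Pi$ of $P(T/\Pi)$ are $v$-integral, and as many of them are $v$-units as the degree of the reduction. So $L_b$ has an eigenvalue $\gamma$ of slope exactly $a$.

**Step 3: an eigenvalue of slope $kD-a+1$, by duality.** The same argument for $(\mathcal K_2^{-1},M^\vee,\chi_2^{-1})$, with the last line of (5), gives an eigenvalue $\gamma'$ of slope $a-kD$ on $H^1(\overline Y_2,j_!(M^\vee\otimes\kappa^{-1}))$. By Lemma 5(d) this space is in perfect duality with $L_b$, with values in $\overline{\mathbb Q}_\ell(-1)$. So $q/\gamma'$ is an eigenvalue on $L_b$, of slope $1+kD-a$. This proves the claim.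

**Step 4: the two slopes are far apart.** Their difference is
$$1+kD-2a=1+kD-2k(2h+D/2-f)=1+2k(f-2h)>1,$$
since $h<f/2$. In particular Proposition 3 applies to $L$ on $B_2$.

## 12. From $B_2$ down to $X$

*Proof of Theorem 1.* **Step 1: projective curves.** Let $X=X_0$ be projective of genus $\ge2$. The composite $\mathsf p\colon B_2\to X_2\to B_1\to X_1\to X_0$, field extensions included, is finite étale. Put $U=B_2$ and $\mathbb L=\mathsf p_*L$. By Step 1 of Section 11 it is a direct summand of $R^{N+1}(\mathsf p\mathsf s)_*\overline{\mathbb Q}_\ell$, and $\mathsf p\mathsf s\colon\mathcal S\to X_0$ is smooth and proper. So $\mathbb L$ is of geometric origin on all of $X_0$.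

**Step 2: affine curves.** We reduce to Step 1 by a cover that is étale over $X$ and has large genus. Let $X$ be affine with smooth compactification $X^c$, and let $P\in X^c\setminus X$ be a closed point. For $m\gg0$ prime to $p$ there is, by Riemann–Roch, a function $u$ on $X^c$ with a pole of order exactly $m$ at $P$ and regular elsewhere. The Artin–Schreier cover $y^p-y=u$ is étale over $X$ and totally ramified at the geometric points over $P$, hence geometrically connected. Its smooth compactification $X_0$ satisfies
$$2g(X_0)-2=p\,(2g(X^c)-2)+\deg(P)(p-1)(m+1)\ge2$$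
for $m$ large. Let $X'\subset X_0$ be the preimage of $X$; so $X'\to X$ is finite étale. Construct $L$ on $B_2\to X_0$ as above, let $U\subset B_2$ be the preimage of $X'$, let $\mathsf p\colon U\to X$ be the resulting finite étale map, and put $\mathbb L=\mathsf p_*(L|_U)$. As in Step 1, restricting $\mathsf s$ to $U$, $\mathbb L$ is a direct summand of $R^{N+1}$ of a smooth proper family over $X$. Since $\pi_1(\overline U)\to\pi_1(\overline B_2)$ is surjective, $G_{\rm geo}(L|_U)=G_{\rm geo}(L)$; and the claim of Section 11 holds for all but finitely many closed points of $U$.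

**Step 3: no abelian scheme, over $X$ or over any $T$.** Let $f\colon T\to X$ be dominant, with $T$ connected, normal and of finite type over $\mathbb F_q$; the case $T=X$ is the first assertion of the theorem. Let $T'$ be a connected component of $T\times_XU$. It is finite étale over $T$, hence normal, and it is geometrically connected over the finite field of constants of its function field. Let $\mathsf h\colon T'\to U$ be the projection. It is dominant, because $T'\to T\to X$ is dominant and $U\to X$ is finite with $U$ an irreducible curve.

Suppose $f^*\mathbb L$ comes from an abelian scheme over $T$. Then its pullback to $T'$, which is $\mathsf h^*\mathsf p^*\mathsf p_*(L|_U)$, comes from an abelian scheme over $T'$, and so does its quotient $\mathsf h^*L$ (the map $\mathsf p^*\mathsf p_*L\to L$ is surjective as $\mathsf p$ is finite étale). We check the hypotheses of Proposition 3 for $\mathsf h^*L$ on $T'$. The function field of $\overline T'$ is finitely generated over that of $\overline U$, so the algebraic closure of the latter in the former is a finite extension. As both schemes are normal, the image of $\pi_1(\overline T')$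 in $\pi_1(\overline U)$ therefore has finite index. So $G_{\rm geo}(\mathsf h^*L)$ contains the identity component of $G_{\rm geo}(L)$, hence $SL(L)$. Next, $\mathsf h(T')$ contains a nonempty open subset of $U$, so some closed point of $T'$ lies over a closed point $b$ as in the claim of Section 11. Slopes are unchanged under extension of the residue field, so at this point $\mathsf h^*L$ has two slopes with difference $1+2k(f-2h)>1$, where $f$ denotes the break index of Section 9. Frobenius eigenvalues are algebraic. So Proposition 3 says that $\mathsf h^*L$ does not come from an abelian scheme over $T'$, a contradiction. $\blacksquare$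

**Remark.** $L$ is geometrically irreducible, and the direct image of an irreducible local system along a finite étale map is semisimple in characteristic-$0$ coefficients. So the systems $\mathbb L$ constructed here are semisimple, which is the class of systems that Theorem 2 is about.
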